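\title{The heat kernel of an infinite rooted graph is never expanding}

\begin{abstract}
Let $\mu_n$ be the law of the $n$th step of the simple random walk from a root $o$ on a connected graph with degrees at most $d$, and let $h_n$ be the vertex expansion constant of the measure $\mu_n$. We show that on an infinite graph $h_n$ is not bounded away from zero, whatever the root. More precisely $\liminf_n \sqrt n\,h_n\le 24d$, and the order $n^{-1/2}$ is attained on a $6$-regular graph. We also determine all rooted graphs with $\inf_n h_n>0$. In the proof, expansion gives a Poincar\'e inequality for each $\mu_n$, which forces variances along a martingale to grow geometrically; a lazy version of the walk then converges in $\ell^1$ to an invariant probability measure, and an infinite graph has none.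
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, a graph $G$ is simple, connected, of bounded degree, and has at least two vertices; the letter $G$ also denotes the vertex set. The simple random walk moves at each step to a uniformly chosen neighbor of its position. Fix a root $o\in G$, let $X_0=o,X_1,X_2,\dots$ be the walk started at $o$, and let $\mu_n$ be the law of $X_n$. The sequence $(\mu_n)$ is the \emph{heat kernel} on $(G,o)$. The \emph{vertex boundary} of $A\subset G$ is the set of vertices of $A$ with a neighbor outside $A$: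
\[
\partial A=\{v\in A:\ v\sim w\text{ for some }w\notin A\}.
\]

\begin{definition}\label{def:expanding}
Let $h>0$. The heat kernel on $(G,o)$ is \emph{$h$-expanding} if $\mu_n(\partial A)\ge h\,\mu_n(A)$ for every $n\ge0$ and every $A\subset G$ with $\mu_n(A)\le\frac12$. It is \emph{expanding} if it is $h$-expanding for some $h>0$.
\end{definition}

With the uniform measure on a finite graph in place of $\mu_n$, the inequality reads $|\partial A|\ge h|A|$ for $|A|\le\frac12|G|$, which is the vertex expansion that defines expander graphs. An infinite graph has no uniform probability measure, but the walk supplies a sequence of finitely supported ones, and Definition~\ref{def:expanding} asks that $G$, weighted by $\mu_0,\mu_1,\mu_2,\dots$, behave like a family of expanders. To follow the expansion time by time, let $h_n\in[0,1]$ be the largest $h\le1$ such that $\mu_n(\partial A)\ge h\,\mu_n(A)$ whenever $\mu_n(A)\le\frac12$, that is,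
\[
h_n=\min\Big\{1,\ \inf\Big\{\frac{\mu_n(\partial A)}{\mu_n(A)}:\ 0<\mu_n(A)\le\tfrac12\Big\}\Big\},\qquad \inf\emptyset=\infty .
\]
Since $\partial A\subset A$, the cap at $1$ matters only when $\mu_n$ is a point mass. For $0<h\le1$, the heat kernel is $h$-expanding exactly when $h_n\ge h$ for all $n$, and $h$-expansion implies $\min(h,1)$-expansion. So the heat kernel is expanding if and only if $\inf_nh_n>0$.

It is known that on an infinite connected graph of bounded degree no single $h>0$ makes the heat kernel $h$-expanding for all roots simultaneously. This leaves room for a good root, or for a constant that depends on the root. The following question comes from the paper of Fraczyk and van Limbeek \cite{FvL}.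

\medskip
\noindent\textbf{Question.} \emph{Is there an infinite connected rooted graph $(G,o)$ of bounded degree whose heat kernel is expanding?}
\medskip

\begin{example}[regular trees]\label{ex:tree}
Let $G$ be the $d$-regular tree, $d\ge2$, let $w$ be a neighbor of $o$, and let $A$ be the branch at $w$, the set of vertices whose path to $o$ passes through $w$. Then $\partial A=\{w\}$, and $\mu_n(A)=(1-\mu_n(o))/d\le\frac12$ by symmetry. For $d=2$ the tree is the line $\mathbb Z$, and every atom of $\mu_n$ is at most $\binom{n}{\lfloor n/2\rfloor}2^{-n}=O(n^{-1/2})$. For $d\ge3$ the distance to $o$ increases with probability at least $\frac23$ at each step, so it tends to infinity almost surely by the law of large numbers. In both cases $\mu_n(o)$ and $\mu_n(w)$ tend to $0$, hence $\mu_n(A)\to1/d$, $\mu_n(\partial A)\to0$ and $h_n\to0$.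
\end{example}

The two cases fail for different reasons: on the line the measure spreads out and thins at the cut, while on the tree it moves away from the cut altogether. Both graphs can be cut at a single vertex, and one might hope to do better on a graph that is well connected at all scales, for instance by chaining finite expanders of growing size so that the walk at time $n$ is nearly equidistributed in one of them. Against this hope stands a heuristic: expansion makes a walk forget its past and settle down, and on an infinite graph there is no invariant probability measure to settle down to. The heuristic gives the right answer.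

\begin{theorem}\label{thm:main}
If $G$ is infinite, connected and of bounded degree, then for no root $o$ is the heat kernel on $(G,o)$ expanding.
\end{theorem}

\begin{theorem}[sharp rate]\label{thm:rate}
If $G$ is infinite and connected with all degrees at most $d$, then $\liminf_{n\to\infty}\sqrt n\,h_n\le24d$ for every root. The order $n^{-1/2}$ is optimal: there is an infinite connected $6$-regular rooted graph with $h_n\ge\frac1{32\sqrt n}$ for all $n\ge1$.
\end{theorem}

Write $N(x)$ for the set of neighbors of $x$ and $K_2$ for the graph with two vertices and one edge.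

\begin{theorem}[classification and uniform bound]\label{thm:class}
\begin{enumerate}
\item[(i)] A connected rooted graph $(G,o)$ of bounded degree with at least two vertices has expanding heat kernel if and only if $G$ is finite and either $G=K_2$, or $\deg o\ge2$ and $N(o)$ induces a connected subgraph.
\item[(ii)] For all $d$ and $h>0$ there is $N=N(d,h)$ such that, if all degrees are at most $d$ and $h_n\ge h$ for all $n\le N$, then all vertices are within distance $N$ of $o$; in particular $G$ has boundedly many vertices.
\end{enumerate}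
\end{theorem}

Theorem~\ref{thm:main} contains the known result for all roots simultaneously, which we do not use. It is itself contained in Theorem~\ref{thm:rate}; we prove it first because it shows the method with fixed parameters. Section~\ref{sec:poincare} turns expansion into a Poincar\'e inequality. Section~\ref{sec:variance} is the core of the paper: it shows the mechanism on harmonic functions and then removes the obstacle, one of parity, that arises for general functions. Sections~\ref{sec:main} and~\ref{sec:rate} prove Theorem~\ref{thm:main} and the upper bound of Theorem~\ref{thm:rate}, Section~\ref{sec:example} gives the extremal graph, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.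

\section{Notation, standard facts, and positivity of $h_n$}\label{sec:prelim}

From now on all degrees are at most $d$. Let $p(x,y)=1/\deg x$ if $y\sim x$ and $p(x,y)=0$ otherwise, so $p(x,y)\ge1/d$ on edges. The operator $P$ acts on functions by $Pu(x)=\sum_yp(x,y)u(y)$ and on measures, written as row vectors, by $(\sigma P)(y)=\sum_x\sigma(x)p(x,y)$. With $\sigma(u)=\sum_x\sigma(x)u(x)$ we have $(\sigma P)(u)=\sigma(Pu)$ and $\mu_n=\delta_oP^n$. An \emph{averaging operator} is a finite convex combination $R$ of powers $P^k$, $k\ge0$; we write $R(x,y)=(\delta_xR)(y)$. Averaging operators commute, and their products are averaging operators. The main example is the lazy walk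
\[
S=\tfrac12(I+P).
\]
The ball $B(o,r)$ is the set of vertices at distance at most $r$ from $o$. It is finite and $\mu_n$ is supported in $B(o,n)$, so means and variances under $\mu_n$ are finite sums, defined for every function $u\colon G\to\mathbb R$. We use four standard facts.

\begin{enumerate}
\item[(F1)] For a probability measure $\sigma$, $\mathrm{Var}_\sigma(u)=\min_c\sigma((u-c)^2)$. In particular $\mathrm{Var}_\sigma(u)\le\|u\|_\infty^2$.
\item[(F2)] \emph{Law of total variance.} If $Y_0$ has law $\sigma$ and $Y_1$ is obtained from $Y_0$ by one step of the walk, then $Y_1$ has law $\sigma P$, $E[u(Y_1)\mid Y_0]=Pu(Y_0)$, and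
\[
\mathrm{Var}_{\sigma P}(u)=\mathrm{Var}_\sigma(Pu)+\sum_{x,y}\sigma(x)p(x,y)\big(u(y)-Pu(x)\big)^2 .
\]
\item[(F3)] For $\sigma\in\ell^1(G)$, $\|\sigma\|_1=\sup\{\sigma(u):\|u\|_\infty\le1\}$. Averaging operators satisfy $\|\sigma R\|_1\le\|\sigma\|_1$. The space $\ell^1(G)$ is complete, and an $\ell^1$ limit of probability measures is a probability measure.
\item[(F4)] \emph{Reversibility.} $\deg(x)P^k(x,y)=\deg(y)P^k(y,x)$. For $k\ge1$ both sides are the sum, over paths of length $k$ between $x$ and $y$, of the product of $1/\deg$ over the $k-1$ intermediate vertices.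
\end{enumerate}

Let $U_n$ be the support of $\mu_n$, so $U_0=\{o\}$ and $U_{n+1}=\bigcup_{v\in U_n}N(v)$. Whether $h_n$ is positive at a single time $n$ depends only on $U_n$.

\begin{lemma}\label{lem:support}
We have $h_n>0$ if and only if $U_n$ induces a connected subgraph, and in that case $h_n\ge\min_{x\in U_n}\mu_n(x)$.
\end{lemma}

\begin{proof}
Suppose $U_n=U'\sqcup U''$ with both parts nonempty, no edge between them, and $\mu_n(U')\le\frac12$. Let $A=U'\cup(G\setminus U_n)$, the complement of $U''$. No vertex of $U'$ has a neighbor in $U''$, so $\partial A\cap U_n=\emptyset$. Thus $\mu_n(\partial A)=0<\mu_n(A)\le\frac12$ and $h_n=0$. Conversely, let $U_n$ be connected and $0<\mu_n(A)\le\frac12$. Then $A\cap U_n$ and $U_n\setminus A$ are nonempty, so some $v\in A\cap U_n$ is adjacent to some $w\in U_n\setminus A$. Hence $\mu_n(\partial A)\ge\mu_n(v)\ge\min_{U_n}\mu_n\cdot\mu_n(A)$.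
\end{proof}

On a bipartite graph $U_n$ lies in one color class and spans no edge, so $h_n=0$ as soon as $U_n$ has two points. On $K_2$ this never happens: every $\mu_n$ is a point mass and $h_n=1$, although $\mu_n$ alternates between the two vertices and does not converge. This graph will be our test case for parity.

\section{From expansion to a Poincar\'e inequality}\label{sec:poincare}

Expansion is a statement about sets, and the walk acts linearly on functions. The passage from one to the other is a Cheeger-type inequality. For $F\colon G\to\mathbb R$ define the energy at time $n$,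
\[
\mathcal E_n(F)=\sum_{x,y}\mu_n(x)p(x,y)\big(F(x)-F(y)\big)^2=E\big(F(X_{n+1})-F(X_n)\big)^2 .
\]
One point needs care: the weights $\mu_n(x)$ and $\mu_n(y)$ of adjacent vertices need not be comparable, and one of them may vanish. The proof below uses only the weight of the endpoint where the function is larger, which is the endpoint that the inner boundary $\partial A$ records.

\begin{lemma}\label{lem:poincare}
If $h_n>0$, then $\mathrm{Var}_{\mu_n}(F)\le\dfrac{4d}{h_n^2}\,\mathcal E_n(F)$ for every $F$.
\end{lemma}

\begin{proof}
Write $\mu=\mu_n$, $h=h_n$. First let $g\ge0$ satisfy $\mu(g>0)\le\frac12$, and let $A_t=\{g^2>t\}$ for $t\ge0$. Then $\mu(A_t)\le\frac12$, so $h\,\mu(A_t)\le\mu(\partial A_t)$. A vertex $x$ lies in $A_t$ if and only if $t<g(x)^2$, and in $\partial A_t$ if and only if $\min_{y\sim x}g(y)^2\le t<g(x)^2$. Integrating over $t\in[0,\infty)$ gives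
\[
h\,\mu(g^2)\le\sum_x\mu(x)\max_{y\sim x}\big(g(x)^2-g(y)^2\big)_+ .
\]
If $g(y)\le g(x)$, then $g(x)^2-g(y)^2\le2g(x)\,|g(x)-g(y)|$. With $\nabla g(x)=\max_{y\sim x}|g(x)-g(y)|$, the Cauchy--Schwarz inequality gives $h\,\mu(g^2)\le2\mu(g\,\nabla g)\le2\mu(g^2)^{1/2}\mu((\nabla g)^2)^{1/2}$, hence
\begin{equation}\label{eq:halfpoincare}
\mu(g^2)\le\frac4{h^2}\,\mu\big((\nabla g)^2\big)\le\frac4{h^2}\sum_x\mu(x)\sum_{y\sim x}\big(g(x)-g(y)\big)^2 .
\end{equation}
Now let $c$ be a median of $F$ under $\mu$, meaning $\mu(F>c)\le\frac12$ and $\mu(F<c)\le\frac12$, and apply \eqref{eq:halfpoincare} to $g=(F-c)_+$ and $g=(F-c)_-$. For real $a,b$ we have $(a_+-b_+)^2+(a_--b_-)^2\le(a-b)^2$: this is an equality if $ab\ge0$ and $a,b$ have the same sign, and it reads $a^2+b^2\le(|a|+|b|)^2$ otherwise. Adding the two bounds and using (F1) and $1\le d\,p(x,y)$ on edges,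
\[
\mathrm{Var}_\mu(F)\le\mu\big((F-c)^2\big)\le\frac4{h^2}\sum_x\mu(x)\sum_{y\sim x}\big(F(x)-F(y)\big)^2\le\frac{4d}{h^2}\,\mathcal E_n(F).\qedhere
\]
\end{proof}

\section{Growth of variance}\label{sec:variance}

\subsection*{The model case: harmonic functions}

The mechanism of the proof is already complete when $Pu=u$.

\begin{proposition}\label{prop:harmonic}
If $h_n\ge h>0$ for all $n$, then every bounded $u$ with $Pu=u$ is constant.
\end{proposition}

\begin{proof}
Let $V_n=\mathrm{Var}_{\mu_n}(u)$. By (F2) with $\sigma=\mu_n$ and $Pu=u$, and then by Lemma~\ref{lem:poincare},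
\[
V_{n+1}-V_n=\sum_{x,y}\mu_n(x)p(x,y)\big(u(y)-u(x)\big)^2=\mathcal E_n(u)\ge\frac{h^2}{4d}V_n .
\]
So $V_n\le(1+h^2/4d)^{-j}V_{n+j}\le(1+h^2/4d)^{-j}\|u\|_\infty^2$ for all $j$, and $V_n=0$. Thus $u$ is constant on $U_n$, with value $\mu_n(u)=P^nu(o)=u(o)$. A vertex at distance $n$ from $o$ lies in $U_n$.
\end{proof}

The variance of the martingale $u(X_n)$ grows by the energy, the energy dominates the variance, and a bounded function cannot sustain geometric growth. This alone contradicts nothing: on $\mathbb Z$ harmonic functions are affine, so the bounded ones are constant anyway. What we need is a bound for all bounded $u$ at once, since by (F3) this controls $\ell^1$ distances between measures.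

\subsection*{The parity obstacle}

For arbitrary $u$ and a final time $N$, the process $P^{N-k}u(X_k)$, $0\le k\le N$, is a martingale, and (F2) again computes the growth of its variance. But the increment from time $k$ to time $k+1$ is $f(y)-Pf(x)$ with $f=P^{N-k-1}u$. It compares two different functions at the two ends of an edge, whereas Lemma~\ref{lem:poincare} needs the difference $F(x)-F(y)$ of a single function. The two quantities can be unrelated. On $K_2$ let $f$ take the values $+1$ and $-1$. Then $Pf=-f$, so $f(y)-Pf(x)=0$ across the edge, while $\mathcal E_k(f)=4$.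

The function $F=Sf$ vanishes in this example, and in general its differences are sums of two increments:
\begin{equation}\label{eq:split}
2\big(Sf(x)-Sf(y)\big)=\big[Pf(x)-f(y)\big]+\big[f(x)-Pf(y)\big].
\end{equation}
The first bracket is the increment for a step from $x$ to $y$, the second for a step from $y$ to $x$. In $\mathcal E_k$ the vertex $x$ is distributed as $\mu_k$ and $y$ as $\mu_{k+1}$, so we must control the increments of the same $f$ from both starting laws. This is the reason to average two consecutive times. Let
\[
\nu_k=\tfrac12(\mu_k+\mu_{k+1}),\qquad \Gamma_k(u)=\sum_{x,y}\nu_k(x)p(x,y)\big(u(y)-Pu(x)\big)^2 .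
\]
Since $\nu_{k+1}=\nu_kP$, fact (F2) gives
\begin{equation}\label{eq:total}
\Gamma_k(u)=\mathrm{Var}_{\nu_{k+1}}(u)-\mathrm{Var}_{\nu_k}(Pu)\ge0 .
\end{equation}
The next lemma is the substitute for the inequality $\mathcal E_n(u)\ge\frac{h^2}{4d}V_n$ of the model case. It fails with $u$ in place of $Su$ on the left: for the function $f$ on $K_2$ above, $\mathrm{Var}_{\nu_k}(f)=1$ and $\Gamma_k(f)=\Gamma_{k+1}(f)=0$.

\begin{lemma}\label{lem:onestep}
If $h_k,h_{k+1}>0$, then for every $u$
\[
\mathrm{Var}_{\nu_k}(Su)\le6d^2\Big(\frac{\Gamma_k(u)}{h_k^2}+\frac{\Gamma_{k+1}(u)}{h_{k+1}^2}\Big).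
\]
\end{lemma}

\begin{proof}
Let $F=Su$. We first show $\mathcal E_r(F)\le2d\,\Gamma_r(u)$ for every $r\ge0$. By \eqref{eq:split} and $(a+b)^2\le2a^2+2b^2$,
\[
\mathcal E_r(F)\le\frac12\sum_{x,y}\mu_r(x)p(x,y)\big(Pu(x)-u(y)\big)^2+\frac12\sum_{x,y}\mu_r(x)p(x,y)\big(u(x)-Pu(y)\big)^2 .
\]
The first term is at most $\Gamma_r(u)$ because $\mu_r\le2\nu_r$. In the second we reverse the edge: for $x\sim y$,
\[
\mu_r(x)p(x,y)\le\mu_{r+1}(y)\le2\nu_r(y)\le2d\,\nu_r(y)p(y,x),
\]
so the second term is at most $d\,\Gamma_r(u)$. Hence $\mathcal E_r(F)\le(1+d)\Gamma_r(u)\le2d\,\Gamma_r(u)$.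

The variance under an equal mixture of two measures is
\[
\mathrm{Var}_{\nu_k}(F)=\tfrac12\mathrm{Var}_{\mu_k}(F)+\tfrac12\mathrm{Var}_{\mu_{k+1}}(F)+\tfrac14\big(\mu_{k+1}(F)-\mu_k(F)\big)^2,
\]
and $(\mu_{k+1}(F)-\mu_k(F))^2=(E[F(X_{k+1})-F(X_k)])^2\le\mathcal E_k(F)$. By Lemma~\ref{lem:poincare} and $\frac14\le d/h_k^2$,
\[
\mathrm{Var}_{\nu_k}(F)\le\Big(\frac{2d}{h_k^2}+\frac14\Big)\mathcal E_k(F)+\frac{2d}{h_{k+1}^2}\mathcal E_{k+1}(F)\le\frac{3d}{h_k^2}\mathcal E_k(F)+\frac{3d}{h_{k+1}^2}\mathcal E_{k+1}(F).
\]
Insert $\mathcal E_r(F)\le2d\,\Gamma_r(u)$ for $r=k$ and $r=k+1$.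
\end{proof}

\subsection*{Blocks of steps}

Lemma~\ref{lem:onestep} bounds the variance of $Su$, not that of $Pu$ which appears in \eqref{eq:total}, so it cannot be fed into a step-by-step recursion as in Proposition~\ref{prop:harmonic}. Instead we take a block of $L$ steps. Variance along the martingale only increases, so the variance at the start of the block is bounded by Lemma~\ref{lem:onestep} at each of the $L$ times, and the $L$ right-hand sides telescope. The price is one factor $S$ per block and an ambiguity of one unit in the end time.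

\begin{lemma}\label{lem:block}
Let $m,L\ge1$, suppose $h_n>0$ for $m\le n\le m+L$, and let $\eta_k=\min(h_k,h_{k+1})^2$. For every $u$,
\[
\Big(\sum_{k=m}^{m+L-1}\eta_k\Big)\mathrm{Var}_{\nu_m}(SP^{L-1}u)\le12d^2\max\big\{\mathrm{Var}_{\nu_{m+L}}(u),\mathrm{Var}_{\nu_{m+L+1}}(u)\big\}.
\]
\end{lemma}

\begin{proof}
Let $0\le i\le L-1$ and $k=m+L-1-i$, so $k$ runs over $m,\dots,m+L-1$. By \eqref{eq:total}, $\mathrm{Var}_{\nu_r}(Pf)\le\mathrm{Var}_{\nu_{r+1}}(f)$ for all $r$ and $f$. Since $SP^{L-1}u=P^{k-m}(SP^iu)$, applying this $k-m$ times and then Lemma~\ref{lem:onestep} to $P^iu$ gives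
\begin{equation}\label{eq:blockstep}
\eta_k\mathrm{Var}_{\nu_m}(SP^{L-1}u)\le\eta_k\mathrm{Var}_{\nu_k}(SP^iu)\le6d^2\big(\Gamma_k(P^iu)+\Gamma_{k+1}(P^iu)\big).
\end{equation}
Put $a_i=\mathrm{Var}_{\nu_{m+L-i}}(P^iu)$ and $b_i=\mathrm{Var}_{\nu_{m+L+1-i}}(P^iu)$ for $0\le i\le L$. By \eqref{eq:total}, $\Gamma_k(P^iu)=a_i-a_{i+1}$ and $\Gamma_{k+1}(P^iu)=b_i-b_{i+1}$. Summing \eqref{eq:blockstep} over $i$, the right side becomes $6d^2(a_0-a_L+b_0-b_L)\le12d^2\max(a_0,b_0)$.
\end{proof}

\section{Convergence to an invariant measure: proof of Theorem~\ref{thm:main}}\label{sec:main}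

Two more ingredients are needed: a way to read a variance bound at an early time as an $\ell^1$ bound, and the absence of invariant probability measures. For the first, small variance under $\nu_m$ means that the function is nearly constant on the support of $\nu_m$, which, unlike that of $\mu_m$, is always a full ball.

\begin{lemma}\label{lem:l1}
Let $m\ge1$. Then $\nu_m>0$ on $B(o,m)$, so $K_m=2\max_{x\in B(o,m)}\nu_m(x)^{-1/2}$ is finite. Let $Q,R$ be averaging operators with $R(o,\cdot)$ supported in $B(o,m)$. If $\mathrm{Var}_{\nu_m}(Qu)\le\varepsilon^2$ whenever $\|u\|_\infty\le1$, then $\|\delta_oQ(I-R)\|_1\le K_m\varepsilon$.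
\end{lemma}

\begin{proof}
Let $x$ be at distance $r\le m$ from $o$. One of $m-r$ and $m+1-r$ is even and nonnegative, so the walk can reach $x$ in exactly $m$ or $m+1$ steps, by following a shortest path and then stepping back and forth along an edge. Thus $\nu_m(x)>0$.

Let $\|u\|_\infty\le1$, $v=Qu$ and $\bar v=\nu_m(v)$. For $x\in B(o,m)$ we have $\nu_m(x)(v(x)-\bar v)^2\le\varepsilon^2$, so $|v(o)-v(x)|\le\varepsilon(\nu_m(o)^{-1/2}+\nu_m(x)^{-1/2})\le K_m\varepsilon$. Since $Q$ and $R$ commute,
\[
\big(\delta_oQ(I-R)\big)(u)=v(o)-Rv(o)=\sum_xR(o,x)\big(v(o)-v(x)\big)\le K_m\varepsilon .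
\]
Take the supremum over $u$ and use (F3).
\end{proof}

\begin{lemma}\label{lem:noinv}
Let $G$ be infinite and let $R$ be an averaging operator in which some odd power $P^k$ has positive coefficient. Then no probability measure $\pi$ satisfies $\pi R=\pi$.
\end{lemma}

\begin{proof}
Suppose $\pi R=\pi$ and let $\varphi(x)=\pi(x)/\deg x$. By (F4), $\deg(x)R(x,y)=\deg(y)R(y,x)$, so
\[
\deg(y)\varphi(y)=\sum_x\varphi(x)\deg(x)R(x,y)=\deg(y)\sum_xR(y,x)\varphi(x),
\]
that is, $\varphi=R\varphi$. As $\varphi\ge0$ is not identically zero and $\sum_x\varphi(x)\le1$, it attains a maximum $\varphi^*>0$ at some $x_0$. The value $\varphi(x_0)$ is an average of values at most $\varphi^*$, so $\varphi=\varphi^*$ on the support of $R(x_0,\cdot)$. This support contains every neighbor $y$ of $x_0$, because the path $x_0,y,x_0,y,\dots,y$ can be given the odd length $k$. By connectedness $\varphi\equiv\varphi^*$, and then $\sum_x\varphi(x)=\infty$, a contradiction.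
\end{proof}

The odd power is what carries the maximum across each edge; the statement is false for $R=I$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $G$ is infinite and $h_n\ge h$ for all $n$, where $0<h\le1$. Let $L=\lceil48d^2/h^2\rceil$ and $T=SP^{L-1}$. In Lemma~\ref{lem:block} the sum of the $\eta_k$ is at least $Lh^2\ge48d^2$, so for all $m\ge1$ and all $f$
\[
\mathrm{Var}_{\nu_m}(Tf)\le\tfrac14\max\big\{\mathrm{Var}_{\nu_{m+L}}(f),\mathrm{Var}_{\nu_{m+L+1}}(f)\big\}.
\]
Fix $u$ with $\|u\|_\infty\le1$ and let $W_j=\sup_{m\ge1}\mathrm{Var}_{\nu_m}(T^ju)$. Then $W_0\le1$ by (F1), and $W_{j+1}\le\frac14W_j$ by the display with $f=T^ju$. So $\mathrm{Var}_{\nu_L}(T^ju)\le4^{-j}$. Since $T(o,\cdot)$ is supported in $B(o,L)$, Lemma~\ref{lem:l1} with $m=L$, $Q=T^j$, $R=T$ gives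
\[
\|\delta_oT^j-\delta_oT^{j+1}\|_1\le K_L2^{-j}.
\]
Thus $(\delta_oT^j)$ is a Cauchy sequence in $\ell^1$, and by (F3) it converges to a probability measure $\pi$, with $\pi T=\lim_j\delta_oT^{j+1}=\pi$. But $T=\frac12(P^{L-1}+P^L)$ and one of $L-1$, $L$ is odd. This contradicts Lemma~\ref{lem:noinv}.
\end{proof}

\begin{remark}
The degree bound enters through $p(x,y)\ge1/d$, once in Lemma~\ref{lem:poincare} and once in the edge reversal of Lemma~\ref{lem:onestep}. Boundedness of $u$ is used only for $W_0\le1$. That $G$ is infinite is used only in Lemma~\ref{lem:noinv}; on a finite graph the measure proportional to $\deg x$ is invariant by (F4), and there is no contradiction.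
\end{remark}

\section{The rate $n^{-1/2}$: upper bound}\label{sec:rate}

Lemma~\ref{lem:block} gains a constant factor over any block on which $\sum_k\eta_k$ is a large multiple of $d^2$. If $h_k\ge a/\sqrt k$, then $\eta_k\ge a^2/(k+1)$; the sum of this lower bound over a block of fixed length tends to $0$, but over a block that doubles the elapsed time it stays of order $a^2$. So we use blocks of doubling length, and $j$ blocks gain a factor exponential in $j$ over a time of order $2^j$: the decay is polynomial in time, with an exponent that improves with $a$.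

Two new difficulties appear. The block operators differ, so their product is not a power of one operator whose fixed point we could take; we transfer the bound to the powers of $S$. And the exponent matters. On every graph, with $\beta_i=\binom ni2^{-n}$,
\[
\|\delta_oS^n(I-P)\|_1=\Big\|\sum_i(\beta_i-\beta_{i-1})\delta_oP^i\Big\|_1\le\sum_i|\beta_i-\beta_{i-1}|=2\max_i\beta_i\to0 ,
\]
so decay to zero carries no information. We need summable decay, and $a=24d$ will give $n^{-2}$.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:rate}]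
Let $G$ be infinite, $a=24d$, and suppose $\liminf_n\sqrt n\,h_n>a$. Then there is $m_0\ge1$ with $h_n\ge a\,n^{-1/2}$ for all $n\ge m_0$, and $\eta_k\ge a^2/(k+1)$ for $k\ge m_0$.

\emph{Step 1: dyadic blocks.} For $i\ge0$ let $L_i=2^im_0$ and $T_i=SP^{L_i-1}$. Block $i$ will start at a time in the window $J_i=[L_i,L_i+i]$. For $m\in J_i$, using $i\le2^i\le L_i$,
\[
\sum_{k=m}^{m+L_i-1}\eta_k\ge\frac{L_i\,a^2}{m+L_i}\ge\frac{L_i\,a^2}{2L_i+i}\ge\frac{a^2}3 ,
\]
and both $m+L_i$ and $m+L_i+1$ lie in $J_{i+1}$. Since $12d^2/(a^2/3)=36d^2/576d^2=\frac1{16}$, Lemma~\ref{lem:block} gives, for every $f$,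
\begin{equation}\label{eq:dyadic}
\max_{m\in J_i}\mathrm{Var}_{\nu_m}(T_if)\le\tfrac1{16}\max_{m\in J_{i+1}}\mathrm{Var}_{\nu_m}(f).
\end{equation}
Let $j\ge0$ and $Q_j=T_0T_1\cdots T_{j-1}=S^jP^{M_j}$, where $M_j=\sum_{i<j}(L_i-1)\le2^jm_0$ and $Q_0=I$. Apply \eqref{eq:dyadic} for $i=0,\dots,j-1$ with $f=T_{i+1}\cdots T_{j-1}u$. As $J_0=\{m_0\}$, we obtain $\mathrm{Var}_{\nu_{m_0}}(Q_ju)\le16^{-j}$ for $\|u\|_\infty\le1$. Lemma~\ref{lem:l1} with $m=m_0$ and $R=P$ gives, with $K=K_{m_0}$ independent of $j$,
\begin{equation}\label{eq:Qj}
\|\delta_oS^jP^{M_j}(I-P)\|_1\le K4^{-j}.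
\end{equation}

\emph{Step 2: transfer to powers of $S$.} The idea is that $S^{2n}=S^n\cdot S^n$, where the first factor supplies $S^j$ and the second, a binomial mixture of powers of $P$, supplies $P^{M_j}$ except with exponentially small weight. Let $n\ge4m_0$ and choose $j\ge0$ with $2^jm_0\le n/4<2^{j+1}m_0$. Then $j\le2^j\le n$, $M_j\le n/4$, and $4^{-j}\le(8m_0/n)^2$. Write $S^{2n}=\sum_{i=0}^n\binom ni2^{-n}S^nP^i$. The indices $i<n/4$ have total weight at most
\[
\sum_{i=0}^n\binom ni2^{-n}3^{n/4-i}=3^{n/4}\Big(\frac23\Big)^n=\theta^n,\qquad\theta=\Big(\frac{16}{27}\Big)^{1/4}<1,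
\]
and for them we use $\|\delta_oS^nP^i(I-P)\|_1\le2$. For $i\ge n/4$ we write $\delta_oS^nP^i(I-P)=\delta_oS^jP^{M_j}(I-P)\,S^{n-j}P^{i-M_j}$, which has norm at most $K4^{-j}$ by \eqref{eq:Qj} and (F3). Since $I-S=\frac12(I-P)$,
\[
\|\delta_oS^{2n}-\delta_oS^{2n+1}\|_1=\tfrac12\|\delta_oS^{2n}(I-P)\|_1\le\theta^n+\tfrac12K(8m_0)^2n^{-2}.
\]
The same bound holds for $\delta_oS^{2n+1}-\delta_oS^{2n+2}=(\delta_oS^{2n}-\delta_oS^{2n+1})S$ by (F3).

\emph{Step 3: conclusion.} The increments of $(\delta_oS^n)$ are summable in $\ell^1$, so $\delta_oS^n$ converges to a probability measure $\pi$ with $\pi S=\pi$. This contradicts Lemma~\ref{lem:noinv} with $R=S$.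
\end{proof}

\section{A graph with $h_n$ of order $n^{-1/2}$}\label{sec:example}

The line suggests the order $n^{-1/2}$, but it is bipartite, so $h_n=0$ there for $n\ge1$. We want a walk on $\mathbb Z$ that may stay in place. Simple graphs have no loops, so we replace each point by a triangle. Let $G$ have vertex set $\mathbb Z\times\{0,1,2\}$, with
\[
(x,i)\sim(y,j)\quad\text{if and only if}\quad|x-y|\le1\text{ and }i\ne j,
\]
and root $o=(0,0)$. Each vertex has $3\cdot2=6$ neighbors. Each fiber $\{x\}\times\{0,1,2\}$ is a triangle and consecutive fibers are joined, so $G$ is connected. A uniform neighbor of $(x,i)$ is obtained by choosing $y-x\in\{-1,0,1\}$ and $j\ne i$ uniformly and independently. Hence $\mu_n=\rho_n\otimes q_n$, where $\rho_n$ is the $n$-fold convolution of the uniform law on $\{-1,0,1\}$ and $q_n$ is the law at time $n$ of the walk on the triangle. For $n\ge1$,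
\begin{equation}\label{eq:triangle}
q_n(j)=\tfrac12\big(1-q_{n-1}(j)\big)\le\tfrac12\qquad(j=0,1,2).
\end{equation}

We first solve the isoperimetric problem for $\rho_n$ on $\mathbb Z$. The danger is a set far in the tail with small boundary; log-concavity excludes it, by showing that a tail is never much heavier than its first point. A nonnegative sequence $(a_x)_{x\in\mathbb Z}$ is \emph{log-concave without internal zeros} if its support is an interval of integers and $a_x^2\ge a_{x-1}a_{x+1}$ for all $x$. Then the ratios $a_{x+1}/a_x$ are nonincreasing on the support, and therefore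
\begin{equation}\label{eq:lc}
a_ia_j\ge a_{i-1}a_{j+1}\qquad(i\le j):
\end{equation}
if the right side is positive, so are $a_{i-1},\dots,a_{j+1}$, and $a_i/a_{i-1}\ge a_{j+1}/a_j$. Convolution preserves this property \cite{Hoggar}. The case we need is direct: if $b_x=a_{x-1}+a_x+a_{x+1}$ and $\alpha,\beta,\gamma,\delta,\epsilon$ denote $a_{x-2},\dots,a_{x+2}$, then
\[
b_x^2-b_{x-1}b_{x+1}=(\beta^2-\alpha\gamma)+(\delta^2-\gamma\epsilon)+(\beta\gamma-\alpha\delta)+(\gamma\delta-\beta\epsilon)+(\beta\delta-\alpha\epsilon),
\]
and each bracket is nonnegative by \eqref{eq:lc}. By induction from $\rho_0=\delta_0$, every $\rho_n$ is log-concave with support $[-n,n]$.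

\begin{lemma}\label{lem:line}
Let $n\ge1$ and $\rho=\rho_n$. Then $\rho(0)\ge\frac1{8\sqrt n}$. If $D\subset\mathbb Z$ and $\rho(D)\le\frac12$, then $\rho(\partial D)\ge\frac12\rho(0)\rho(D)$, where $\partial D$ is the vertex boundary in the path $\mathbb Z$.
\end{lemma}

\begin{proof}
Let $r(y)=\rho(y+1)/\rho(y)$ for $|y|\le n$; this is nonincreasing. By symmetry $\rho(0)^2\ge\rho(-1)\rho(1)=\rho(1)^2$, so $r(y)\le r(0)\le1$ for $y\ge0$, and $\rho(0)=\max\rho$. The variance of $\rho$ is $2n/3$, so by Chebyshev's inequality $\rho$ gives mass at least $\frac12$ to $\{|x|\le\sqrt{4n/3}\}$. This set has at most $2\sqrt{4n/3}+1\le4\sqrt n$ points, whence $\rho(0)\ge\frac1{8\sqrt n}$.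

\emph{Tails.} Let $x,j\ge0$. If $x+j\le n$, then $\rho(x+j)/\rho(x)=\prod_{t<j}r(x+t)\le\prod_{t<j}r(t)=\rho(j)/\rho(0)$. So $\rho(0)\rho(x+j)\le\rho(x)\rho(j)$, and this also holds for $x+j>n$, where the left side is $0$. Summing over $j$ and using symmetry,
\begin{equation}\label{eq:tail}
\rho([x,\infty))\le\frac{\rho(x)}{\rho(0)}\quad(x\ge0),\qquad\rho((-\infty,x])\le\frac{\rho(x)}{\rho(0)}\quad(x\le0).
\end{equation}

\emph{Intervals.} Decompose $D$ into maximal intervals $J$, with endpoints $a\le b$ that may be infinite. The set $\partial J$ consists of the finite endpoints, and $\partial D$ is the disjoint union of the sets $\partial J$. It suffices to show $\rho(J)\le2\rho(\partial J)/\rho(0)$ for each $J$. If $a>0$, then $\rho(J)\le\rho([a,\infty))\le\rho(a)/\rho(0)$ by \eqref{eq:tail}. If $b<0$, then $\rho(J)\le\rho((-\infty,b])\le\rho(b)/\rho(0)$. If $a\le0\le b$, we pass to the complement, which consists of tails: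
\[
\rho(J)\le\tfrac12\le\rho(\mathbb Z\setminus J)\le\rho((-\infty,a])+\rho([b,\infty))\le\frac{\rho(a)+\rho(b)}{\rho(0)}\le\frac{2\rho(\partial J)}{\rho(0)},
\]
where the terms for an infinite endpoint are omitted; the factor $2$ covers the case $a=b$.
\end{proof}

\begin{proof}[Proof of optimality in Theorem~\ref{thm:rate}]
Let $n\ge1$, $\rho=\rho_n$, and $A\subset G$ with $\mu_n(A)\le\frac12$. Let $A_x=\{i:(x,i)\in A\}$, let $D=\{x:A_x=\{0,1,2\}\}$ be the set of full fibers, and let $s=\mu_n(A)-\rho(D)\ge0$ be the mass of $A$ on the other fibers. If $x\notin D$, pick $j\notin A_x$; every $(x,i)\in A$ has $i\ne j$ and is adjacent to $(x,j)\notin A$. So all of the mass $s$ lies in $\partial A$. If $x\in\partial D$, pick $x'=x\pm1\notin D$ and $j\notin A_{x'}$. The two vertices $(x,i)$ with $i\ne j$ lie in $A$ and are adjacent to $(x',j)\notin A$, and their mass is $\rho(x)(1-q_n(j))\ge\frac12\rho(x)$ by \eqref{eq:triangle}. Since $\rho(D)\le\mu_n(A)\le\frac12$, Lemma~\ref{lem:line} gives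
\[
\mu_n(\partial A)\ge\tfrac12\rho(\partial D)+s\ge\tfrac14\rho(0)\rho(D)+s\ge\frac1{32\sqrt n}\big(\rho(D)+s\big)=\frac{\mu_n(A)}{32\sqrt n}.\qedhere
\]
\end{proof}

\begin{remark}
On this graph $F(x,i)=x$ has $\mathcal E_n(F)=\frac23$ and $\mathrm{Var}_{\mu_n}(F)=\frac{2n}3$, so Lemma~\ref{lem:poincare} with $d=6$ gives $h_n^2\le24/n$. Thus $h_n$ is exactly of order $n^{-1/2}$ here.
\end{remark}

\section{Finite graphs: proof of Theorem~\ref{thm:class}}\label{sec:class}

On a finite graph the late times take care of themselves once the walk is aperiodic, and by Lemma~\ref{lem:support} the only other requirement is that every support $U_n$ be connected. The conditions in (i) come from the times $n=1$ and $n=2$. For example, a complete graph has $\partial A=A$ for every proper subset $A$, so $h_n=1$ for all $n$, while the $5$-cycle, though not bipartite, has $h_1=0$ because the two neighbors of the root are not adjacent.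

\begin{proof}[Proof of (i)]
\emph{Necessity.} Let the heat kernel be expanding. Then $G$ is finite by Theorem~\ref{thm:main}, and every $U_n$ is connected by Lemma~\ref{lem:support}. In particular $U_1=N(o)$ is connected, which settles the case $\deg o\ge2$. If $\deg o=1$, say $N(o)=\{w\}$, then $U_2=N(w)$ contains $o$. The only neighbor of $o$ is $w\notin N(w)$, so $o$ is an isolated vertex of the connected graph induced on $N(w)$. Hence $N(w)=\{o\}$ and $G=K_2$.

\emph{Sufficiency.} For $K_2$ we have seen $h_n=1$. Let $G$ be finite, $\deg o\ge2$, and $N(o)$ connected. Since $N(o)$ has at least two vertices, each of them has a neighbor in $N(o)$. So $U_2=\bigcup_{v\in N(o)}N(v)$ contains $N(o)$, as well as $o$ and all vertices at distance $2$; that is, $U_2=B(o,2)$. If $U_n=B(o,n)$ with $n\ge2$, then $U_{n+1}=B(o,n+1)$, because $o$ has a neighbor in $B(o,n)$ and a vertex at distance $r\in[1,n+1]$ has a neighbor at distance $r-1$. Balls are connected, and so are $U_0$ and $U_1$; hence $h_n>0$ for every $n$.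

For large $n$ recall the convergence theorem: if a Markov chain on a finite set is irreducible, and aperiodic in the sense that the possible return times to some state have greatest common divisor $1$, then its law converges to the unique stationary distribution. Here $o$ lies in a triangle, so it has return times $2$ and $3$, and the stationary distribution is $\pi(x)=\deg x/\sum_y\deg y>0$ by (F4). For large $n$ we have $U_n=G$ and $h_n\ge\min_G\mu_n\ge\frac12\min_G\pi$ by Lemma~\ref{lem:support}. The remaining finitely many $h_n$ are positive, so $\inf_nh_n>0$.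
\end{proof}

Part (ii) follows from Theorem~\ref{thm:main} by compactness, because each $h_n$ is a local quantity. The \emph{$r$-ball} of $(G,o)$ is the rooted graph induced on $B(o,r)$.

\begin{lemma}\label{lem:local}
The number $h_n$ depends only on the isomorphism class of the $(n+1)$-ball.
\end{lemma}

\begin{proof}
All neighbors of a vertex $v\in B(o,n)$ lie in $B(o,n+1)$. So the $(n+1)$-ball determines the transition probabilities from $B(o,n)$, and hence $\mu_n$, which is supported in $B(o,n)$. Also, whether $v\in\partial A$ depends only on $A\cap B(o,n+1)$ and on the edges at $v$. Thus the pairs $(\mu_n(A),\mu_n(\partial A))$ are the same whether $A$ ranges over subsets of $G$ or of the $(n+1)$-ball.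
\end{proof}

\begin{proof}[Proof of (ii)]
Suppose the statement fails for some $d$ and $h$. Then for each $N\ge1$ there is a rooted graph $(G_N,o_N)$ with degrees at most $d$, with $h_n\ge h$ for $n\le N$, and with a vertex at distance greater than $N$ from $o_N$; by connectedness it has a vertex at each distance $r\le N$. An $r$-ball has at most $1+d+\dots+d^r$ vertices, so there are finitely many up to isomorphism. Hence there are infinite sets of indices $\mathcal N_1\supset\mathcal N_2\supset\cdots$ and rooted graphs $H_r$ such that the $r$-ball of $(G_N,o_N)$ is isomorphic to $H_r$ for all $N\in\mathcal N_r$. A shortest path from the root to a vertex of a ball stays in the ball, so the $r$-ball of $H_{r+1}$ is isomorphic to $H_r$. Identify $H_r$ with it and let $(G,o)$ be the increasing union of the $H_r$. This is a connected graph with degrees at most $d$ whose $r$-ball is $H_r$ for every $r$.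

Taking $N\in\mathcal N_r$ with $N\ge r$ shows that $H_r$ has a vertex at distance $r$ from the root, so $G$ is infinite. Taking $N\in\mathcal N_{n+1}$ with $N\ge n$ and applying Lemma~\ref{lem:local} shows that $(G,o)$ has $h_n\ge h$, for every $n$. This contradicts Theorem~\ref{thm:main}. Finally, a graph contained in $B(o,N)$ has at most $1+d+\dots+d^N$ vertices.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FvL}
Mikolaj Fraczyk and Wouter van Limbeek, \emph{Heat kernels are not uniform expanders}, arXiv:1905.13584 (2019).

\bibitem{Hoggar}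
S.~G.~Hoggar, J. Combin. Theory Ser. B 16 (1974).

\end{thebibliography}
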